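# Small profinite rings: always nilpotent-by-finite, not always null-by-finite

Throughout, rings are associative but need not have an identity. The index of a subring means its index as an additive subgroup. If $X,Y$ are additive subgroups of a ring, $XY$ denotes the additive subgroup generated by the products $xy$.

## 1. Jumps of a closed subgroup along a chain with steps of order $p$

Let $p$ be a prime and let $W$ be a profinite abelian group with a chain
$$W=N_0>N_1>N_2>\cdots ,\qquad |N_j/N_{j+1}|=p,$$
of open subgroups forming a base of neighborhoods of $0$.

**Definition (jump set).** For a closed subgroup $S\le W$ put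
$$J(S)=\{j: S\cap N_j\not\subseteq N_{j+1}\}.$$

**Example.** Let $W=\mathbb F_p^{\omega}$ with coordinates $t_1,t_2,\dots$ and $N_j=\{t_1=\dots=t_j=0\}$. If $S$ consists of the vectors supported on a set $D\subseteq\{1,2,\dots\}$, then $J(S)=\{j:j+1\in D\}$.

**Lemma 1.** (a) If $g$ is an automorphism of $W$ with $gN_j=N_j$ for all $j$, then $J(gS)=J(S)$ for every closed subgroup $S$.
(b) If $J(S)$ contains every $j\ge j_0$, then $N_{j_0}\subseteq S$; in particular $S$ is open.

*Proof.* (a) We have $gS\cap N_j=g(S\cap N_j)$, and this lies in $N_{j+1}=gN_{j+1}$ iff $S\cap N_j\subseteq N_{j+1}$.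

(b) Let $j\ge j_0$. The image of $S\cap N_j$ in $N_j/N_{j+1}$ is a nonzero subgroup of a group of order $p$, so it is everything, and $N_j=(S\cap N_j)+N_{j+1}\subseteq S+N_{j+1}$. By induction $N_{j_0}\subseteq S+N_j$ for all $j\ge j_0$. Since $S$ is closed and the $N_j$ form a base at $0$, we have $\bigcap_j(S+N_j)=S$, so $N_{j_0}\subseteq S$. $\square$

The order $p$ of the steps matters in (b). In $(\mathbb F_p^2)^\omega$, with steps of order $p^2$, the subgroup of sequences in $\mathbb F_p\times 0$ meets every $N_j\setminus N_{j+1}$ but is not open.

Here is what this is for. We shall study profinite rings with a group $G$ of automorphisms that has only countably many orbits on $n$-tuples. To a tuple $c$ of ring elements one attaches a closed subgroup $S_c$, built from the products of the entries of $c$ with everything. Part (a) says that $J(S_c)$ is constant along the orbit of $c$, provided the group preserves the chain. Part (b) says that, if $J(S_c)$ is cofinite, then the finitely many entries of $c$ already account for an open set of sums of products. This turns "countably many orbits" into a finiteness theorem for multiplication (Theorem 3), from which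 the structure of the rings follows. Part (a) alone also shows why some natural constructions of examples must fail.

## 2. Small profinite rings and the assertions (A′) and (B′)

**Definition (profinite structure).** Let $(R_i,\pi_{ij})_{i\le j<\omega}$ be a countable inverse system of finite sets with surjective maps $\pi_{ij}:R_j\to R_i$, let $R=\varprojlim R_i$ with the profinite topology, and let $\pi_i:R\to R_i$ be the projections. $\mathrm{Aut}^*(R)$ is the group of all homeomorphisms $\sigma$ of $R$ such that, for every $i$ and all $x,y\in R$, $\pi_i(x)=\pi_i(y)$ iff $\pi_i(\sigma(x))=\pi_i(\sigma(y))$. So $\sigma$ induces a permutation of each $R_i$, and with the topology induced by these actions $\mathrm{Aut}^*(R)$ is a profinite group.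

**Definition (small profinite ring).** A profinite ring is a pair $(R,G)$ where $R$ is such an inverse limit with a topological ring structure, and $G$ is a closed subgroup of $\mathrm{Aut}^*(R)$ consisting of ring automorphisms. It is small if, for every $n\ge1$, $G$ has only countably many orbits on $R^n$.

**Definition (null, nilpotent).** A ring $S$ is null if $xy=0$ for all $x,y\in S$. It is nilpotent if for some $n$ every product of $n$ elements is $0$. A ring is nilpotent-by-finite (null-by-finite) if it has a nilpotent (null) subring of finite index.

How close to zero must the multiplication of a small profinite ring be? The following conjecture is posed in Krzysztof Krupinski, "On relationships between algebraic properties of groups and rings in some model-theoretic contexts", arXiv:1007.0532 (2010): for each small profinite ring $(R,G)$,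

- (A′) $R$ is nilpotent-by-finite;
- (B′) if $R$ is nilpotent-by-finite, then $R$ is null-by-finite.

We prove that (A′) is true and (B′) is false.

**Theorem 1 (proves (A′)).** Let $(R,G)$ be a small profinite ring. Then $R$ has a largest nilpotent ideal $J$. It is open and $G$-invariant, and $R/J$ is a finite product of matrix rings over finite fields (possibly $0$). In particular $R$ is nilpotent-by-finite.

**Theorem 2 (disproves (B′)).** For every prime $p$ there is a small profinite ring $(R,G)$ with $pR=0$, $R^3=0$ and $x^2=0$ for all $x$ which is not null-by-finite.

Let us try some rings by hand. If $R$ is finite, $0$ is a null subring of finite index and there is nothing to prove. In the next three examples the $\pi_j$ are ring homomorphisms, so every $\sigma\in G$ preserves $K_j=\ker\pi_j$.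

**Example A (a product of fields is not small).** Let $R=\mathbb F_p^\omega$ with coordinatewise multiplication and $R_j=\mathbb F_p^j$. Let $\sigma\in G$. We show by induction on $j$ that $\sigma$ fixes all unit vectors of $R_j$. In $R_{j+1}$ the last unit vector is the identity of the $\sigma$-invariant ideal $\ker(R_{j+1}\to R_j)$, so it is fixed. Its annihilator is $\sigma$-invariant and maps isomorphically, and compatibly with $\sigma$, onto $R_j$, so the other unit vectors are fixed by induction. The unit vectors span $R_j$ additively, so $\sigma=1$. Thus $G=1$ has uncountably many orbits.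

**Example B (a small null ring).** Let $F=\mathbb F_p$, $W=F^\omega$ with coordinates $t_1,t_2,\dots$, and let $W_i=F^i$ be the quotient given by the first $i$ coordinates ($W_0=0$). Let ${}^*$ denote the $F$-dual. Let $H$ be the set of all maps $h:W\to W$ of the form
$$h(t)_{i+1}=t_{i+1}+\lambda_{i+1}(t_1,\dots,t_i),\qquad \lambda_{i+1}\in W_i^*\text{ arbitrary}\quad(i\ge0).$$
It is a group of linear homeomorphisms: a composition $hh'$ has again this form, with functionals $\lambda'_{i+1}+\lambda_{i+1}\circ h'_i$, where $h'_i$ is the linear map induced on $W_i$, and an inverse is found by solving for the coordinates one after another. Each $h$ induces a bijection $h_i$ of each $W_i$. Put $H^{(j)}=\{h\in H:\lambda_1=\dots=\lambda_j=0\}=\{h\in H: h_j=\mathrm{id}\}$.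

**Lemma 2.** For all $j$ and $N$ the group $H^{(j)}$ has countably many orbits on $W^N$.

*Proof.* To $(t^1,\dots,t^N)\in W^N$ assign the following data: the index set of the lexicographically first maximal linearly independent subtuple; the coefficients expressing the other entries through it; the least $i\ge j$ such that the images of the subtuple in $W_i$ are linearly independent; and these images. Such an $i$ exists, because only finitely many nontrivial linear combinations have to be nonzero in $W_i$. There are countably many possible data.

Suppose two tuples have the same data, with subtuples $(s^a)$ and $(u^a)$. For each $k\ge i$ the vectors $(s^a_1,\dots,s^a_k)$ are linearly independent, so there is $\lambda_{k+1}\in W_k^*$ with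
$$\lambda_{k+1}(s^a_1,\dots,s^a_k)=u^a_{k+1}-s^a_{k+1}\quad\text{for all }a.$$
Together with $\lambda_1=\dots=\lambda_i=0$ this defines $h\in H^{(i)}\subseteq H^{(j)}$. Since $s^a$ and $u^a$ agree in the first $i$ coordinates, $h(s^a)=u^a$ for all $a$. By linearity $h$ maps the first tuple to the second. $\square$

With null multiplication and the structure $W=\varprojlim W_i$, the pair $(W,H)$ is therefore a small profinite ring. ($H$ is closed in $\mathrm{Aut}^*(W)$: belonging to $H$ means that on every $W_i$ the induced permutation has the stated triangular form.)

**Example C (a first attempt against (B′)).** Let $A=Fe_1\oplus Fe_2\oplus Fz$ with $e_1e_2=z=-e_2e_1$ and all other products of these basis elements $0$. All products of three elements vanish, so $A$ is a ring with $A^3=0$. Take $R=A^\omega$ and $R_j=A^j$. Then $R^3=0$, and $R$ is not null-by-finite: the closure of a null subring of finite index would be null, closed and of finite index, hence open, and would contain a full factor $A$, which is not null. But $R$ is not small for any $G$. Indeed $R^2=(Fz)^\omega$ is $G$-invariant, and the subgroups $N_j=R^2\cap K_j$ form a $G$-invariant chain with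 steps of order $p$. For $D\subseteq\{1,2,\dots\}$ let $x_D$ have entry $e_1$ at positions in $D$ and $0$ elsewhere. Then $x_DR$ is the set of elements of $R^2$ supported on $D$, so $J(x_DR)=\{j:j+1\in D\}$. If $\sigma x_D=x_{D'}$ with $\sigma\in G$, then $\sigma(x_DR)=x_{D'}R$ and Lemma 1(a) gives $D=D'$. So there are uncountably many orbits.

## 3. Open invariant ideals and small $G$-modules

In the definition the $R_i$ are only sets. We first produce a base of invariant ideals.

**Lemma 3.** Let $(R,G)$ be a profinite ring. There is a decreasing base $(I_k)_{k<\omega}$ at $0$ of open $G$-invariant ideals, and $G$ acts on each finite ring $R/I_k$ with open kernel.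

*Proof.* The additive group of $R$ is compact, totally disconnected and second countable, so open subgroups form a base at $0$. Let $A$ be an open subgroup and put
$$I=\{x\in A: Rx\subseteq A,\ xR\subseteq A,\ rxs\in A\text{ for all }r,s\in R\}.$$
This is a subgroup. If $x\in I$ and $r\in R$, then $rx\in A$, $R(rx)\subseteq Rx\subseteq A$, $(rx)s\in A$ and $t(rx)s=(tr)xs\in A$; so $rx\in I$, and symmetrically $xr\in I$. Thus $I$ is an ideal contained in $A$. It is open: the maps $(r,x)\mapsto rx$, $(x,r)\mapsto xr$ and $(r,x,s)\mapsto rxs$ send every point with $x=0$ to $0\in A$, so by compactness of $R$ (tube lemma) there is a neighborhood $N\subseteq A$ of $0$ with $N\subseteq I$, and a subgroup containing a neighborhood of $0$ is open. So open ideals form a base at $0$.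

By compactness every clopen set is a union of fibers of some $\pi_i$, and $G$ permutes the finitely many fibers of $\pi_i$. So an open ideal $I$ has finitely many $G$-translates, and $\bigcap_g gI$ is an open $G$-invariant ideal inside $I$. Intersecting members of a countable base successively gives $(I_k)$. Finally, all the finitely many cosets of $I_k$ are unions of fibers of one $\pi_i$, so the open subgroup of $G$ acting trivially on $R_i$ acts trivially on $R/I_k$. $\square$

The arguments pass to subrings and quotients, so we use a more flexible notion.

**Definition (small $G$-module, small $G$-ring).** Let $G$ be a profinite group. A small $G$-module is a profinite abelian group $M$ with a continuous $G$-action by automorphisms, with a decreasing base $(M_k)_{k<\omega}$ at $0$ of open $G$-invariant subgroups, and with countably many $G$-orbits on $M^n$ for all $n$. A small $G$-ring is a profinite ring $T$ with a continuous $G$-action by ring automorphisms, with a decreasing base at $0$ of open $G$-invariant ideals, and with countably many orbits on each $T^n$. Here "profinite ring $T$" means just the topological ring. We write $o(x)=Gx$.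

By Lemma 3, a small profinite ring is a small $G$-ring; the action $G\times R\to R$ is continuous by the choice of the topology of $G$. Closed $G$-invariant subgroups (subrings) are again small: intersect the base with them, and note that their tuples form a subset of $M^n$. Quotients by closed $G$-invariant subgroups (ideals) are small: take images of the base and of the orbits. Finite sums $M^n$ of a small $G$-module are small, since $(M^n)^m=M^{nm}$. Orbits are continuous images of $G$, so they are compact and closed.

## 4. Open orbits, dense unions, and bounded sums

We use Baire's theorem: a nonempty open subset of a compact Hausdorff space is not a countable union of relatively closed sets without interior.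

**Lemma 4.** Let $M$ be a small $G$-module.
(a) The points $x$ with $o(x)$ open are dense in $M$.
(b) If $o(x)$ is open and $H\le G$ is an open subgroup, then $Hx$ is open.

*Proof.* (a) A nonempty open $U\subseteq M$ is the union of the countably many relatively closed sets $U\cap o$, with $o$ an orbit. By Baire some orbit has an interior point in $U$. An orbit with an interior point is open, because $G$ acts on it transitively by homeomorphisms of $M$.

(b) $G$ is a finite union of cosets $g_iH$, so $o(x)$ is a finite union of closed sets $g_iHx$. One of them has an interior point, hence so does $Hx$, and $Hx$ is open since $H$ is transitive on it by homeomorphisms of $M$. $\square$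

We shall often have an increasing union of closed sets that is only known to be *dense*. Baire's theorem then says nothing: in $\mathbb F_p^\omega$ let $C_n$ be the finite set of vectors with $t_i=0$ for $i>n$; the union is dense and no $C_n$ has interior. For invariant sets in a small module the conclusion nevertheless holds. The reason is that the speed at which the $C_n$ approximate a point is an invariant of its orbit.

**Lemma 5.** Let $M$ be a small $G$-module and $C_1\subseteq C_2\subseteq\cdots$ closed $G$-invariant subsets with $D=\bigcup C_n$ dense in $M$. Then some $C_n$ has nonempty interior.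

*Proof.* Suppose not. For $x\in M$ put $f_x(k)=\min\{n:x\in C_n+M_k\}$, which exists because $D$ is dense. As $C_n$ and $M_k$ are $G$-invariant, $f_{gx}=f_x$ for $g\in G$; so only countably many functions $f_x$ occur. Moreover $f_x(k)$ depends only on $x+M_k$, and $f_x(k)\le n$ for all $k$ if $x\in C_n$. We construct uncountably many different $f_x$.

**Step 1: move a point slightly so that it is approximated late.** Claim: given $s\in D$ and $l,n$, there are $s'\in D\cap(s+M_l)$ and $m>l$ with $f_{s'}(m)>n$. The set $(s+M_l)\setminus C_n$ is open, and it is nonempty since $C_n$ has no interior; so it contains some $s'\in D$. As $C_n$ is compact, $C_n=\bigcap_m(C_n+M_m)$, so $s'\notin C_n+M_m$ for all large $m$. As the $C_i$ increase, $f_{s'}(m)>n$ for such $m$.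

**Step 2: branch, to get a tree of choices.** Build $s_\eta\in D$ and $l_\eta<\omega$ for $\eta\in2^{<\omega}$. Start with any $s_\emptyset\in D$ and $l_\emptyset=0$. Given $s=s_\eta$, choose $n$ with $s\in C_n$, take $s',m$ from the claim for $(s,l_\eta,n)$, and put $s_{\eta0}=s$, $s_{\eta1}=s'$, $l_{\eta0}=l_{\eta1}=m$.

**Step 3: different branches give different functions.** Let $x\in2^\omega$. Both successors of $s_\eta$ are congruent to it modulo $M_{l_\eta}$, and the $l$'s increase strictly along $x$. So the $s_{x|i}$ converge to some $w_x$ with $w_x\equiv s_{x|i}\bmod M_{l_{x|i}}$ for all $i$. If two branches split at $\eta$, then, with $s,s',m,n$ as at $\eta$, one limit is congruent to $s$ and the other to $s'$ modulo $M_m$. So one of the functions has value $f_s(m)\le n$ at $m$ and the other has value $f_{s'}(m)>n$. Hence the $2^{\aleph_0}$ branches give pairwise different functions, a contradiction. $\square$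

**Lemma 6.** Let $M$ be a small $G$-module and $C\subseteq M$ closed, $G$-invariant, with $0\in C=-C$, topologically generating $M$. Then for some $r$ every element of $M$ is a sum of $r$ elements of $C$.

*Proof.* Let $C_n$ be the set of $n$-fold sums of elements of $C$. It is compact, $G$-invariant, symmetric, and increasing in $n$ since $0\in C$; the union is the subgroup generated by $C$, which is dense. By Lemma 5 some $C_n$ contains $w+M_k$ for some $w\in C_n$ and some $k$. As $-w\in C_n$, $C_{2n}\supseteq(w+M_k)-w=M_k$. By density finitely many elements of $\bigcup C_m$ represent $M/M_k$; if they lie in $C_m$, then $M=C_{2n+m}$. $\square$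

## 5. Continuous bilinear maps are generated by finitely many slices

**Theorem 3.** Let $V_1\oplus V_2\oplus W$ be a small $G$-module (with $G$ preserving the summands), where $V_1,V_2,W$ are pro-$p$. Let $\beta:V_1\times V_2\to W$ be continuous, biadditive and $G$-equivariant, and let $W_0$ be the closed subgroup generated by $\beta(V_1\times V_2)$. Then there are finite sets $A\subseteq V_1$, $B\subseteq V_2$ with
$$W_0=\sum_{a\in A}\beta(a,V_2)+\sum_{b\in B}\beta(V_1,b).$$

The natural first attempt is to differentiate. By Lemma 6 every element of $W_0$ is a sum $\mu(a,b)=\sum_{i\le r}\beta(a_i,b_i)$ with a fixed $r$. Choose $e=(a,b)$ so that $e$ and $w=\mu(e)$ have open orbits. Every small $\delta$ is then $\mu(e')-\mu(e)$ for some $e'$ close to $e$ in the orbit of $e$, and expanding the difference puts $\delta$ into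
$$S_c=\sum_i\beta(a_i',V_2)+\sum_i\beta(V_1,b_i')$$
for some $c=(a',b')$ close to $e$. If we could always take $c=e$, then $S_e$ would be open and we would be done. But $c$ depends on $\delta$. All these $c$ are of the form $ge$, so we only learn that $g^{-1}\delta\in S_e$ for a $g$ we do not control. What survives is information on $\delta$ that $g$ cannot change: its level in an invariant chain. So $S_e$ has elements in every sufficiently deep level, and by Lemma 1(b) that suffices *if the chain has steps of order $p$*. The group $G$ need not preserve such a chain: it may act irreducibly on a step of larger order. A pro-$p$ group does preserve one. So we replace the stabilizer of a neighborhood of $e$ by a Sylow pro-$p$ subgroup, and check that it still moves $e$ to all nearby points.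

Recall that a Sylow pro-$p$ subgroup $P$ of a profinite group $H$ is a closed pro-$p$ subgroup whose image in every finite continuous quotient of $H$ is a Sylow $p$-subgroup; it always exists.

*Proof of Theorem 3.* The subgroup $W_0$ is closed and $G$-invariant. If $W_0$ is finite, the subgroup generated by the values of $\beta$, being dense, is all of $W_0$. So each element of $W_0$ is a finite sum of values $\beta(x,y)$; let $A$ consist of all $x$ occurring in one such sum for each element, and $B=\emptyset$. From now on $W_0$ is infinite.

**Step 1: write all of $W_0$ with a fixed number of terms, and choose a good base point.** The set $C=\beta(V_1\times V_2)$ is compact and $G$-invariant, contains $0$, and is symmetric since $-\beta(x,y)=\beta(-x,y)$. By Lemma 6 in $W_0$ there is $r$ such that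
$$\mu:E:=V_1^r\times V_2^r\to W_0,\qquad \mu(a,b)=\sum_{i\le r}\beta(a_i,b_i),$$
is onto. $E$ is a small $G$-module. Pick $w_0\in W_0$ with $o(w_0)$ open in $W_0$. The set $\mu^{-1}(o(w_0))$ is open and nonempty, so by Lemma 4(a) it contains $e=(a,b)$ with $o(e)$ open in $E$. Let $w=\mu(e)$; then $o(w)=o(w_0)$ is open in $W_0$. Choose $E'=(V_1')^r\times(V_2')^r$, with $V_i'\le V_i$ open $G$-invariant subgroups, such that $e+E'\subseteq o(e)$. This is possible since $V_1$ and $V_2$ have bases at $0$ of open $G$-invariant subgroups.

**Step 2: find a pro-$p$ group that is transitive on $e+E'$.** Let $H=\{g\in G:ge\in e+E'\}$. Since $E'$ is $G$-invariant, $ghe-e=g(he-e)+(ge-e)$ and $g^{-1}e-e=-g^{-1}(ge-e)$ show that $H$ is a subgroup. It is open, and it preserves $e+E'$ because $g(e+u)=ge+gu$. It is transitive on $e+E'$: any point of $e+E'\subseteq Ge$ is $ge$ for some $g$, and then $g\in H$.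

Let $P$ be a Sylow pro-$p$ subgroup of $H$, and let $E''\le E'$ be an open $G$-invariant subgroup of $E$. Then $H$ acts transitively, through a finite quotient $K$, on $(e+E')/E''$, a set of cardinality $p^s$ for some $s$ because $E$ is pro-$p$. The image $P_K$ of $P$ is a Sylow $p$-subgroup of $K$. A point stabilizer in $K$ has order $|K|/p^s$, whose $p$-part is $|P_K|/p^s$. A point stabilizer in $P_K$ is a $p$-subgroup of it, so it has order at most $|P_K|/p^s$. Hence the $P_K$-orbits have at least $p^s$ points, so $P_K$ is transitive on $(e+E')/E''$.

Now let $e+u\in e+E'$. For $E''$ running through a decreasing base at $0$ of open $G$-invariant subgroups inside $E'$, the sets $\{g\in P:ge\in e+u+E''\}$ are closed, nonempty and decreasing. By compactness of $P$ they have a common element $g$, and $ge=e+u$. So $P$ is transitive on $e+E'$.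

**Step 3: find a $P$-invariant chain with steps of order $p$.** $W_0$ is pro-$p$ and has a decreasing base of open $G$-invariant subgroups, starting with $W_0$ without loss of generality. Each successive quotient is a finite abelian $p$-group, on which $P$ acts through a finite $p$-group. A finite $p$-group acting on a nonzero finite abelian $p$-group fixes a nonzero element (the number of fixed points is divisible by $p$, and $0$ is one), and a suitable multiple of it is a fixed element of order $p$. It generates a $P$-invariant subgroup of order $p$. Passing to the quotient by it and repeating, we refine the base to a chain $W_0=N_0>N_1>\cdots$ of open $P$-invariant subgroups, forming a base at $0$, with $|N_j/N_{j+1}|=p$. It is infinite because $W_0$ is.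

**Step 4: the jump sets are constant near $e$.** For $c=(a',b')\in E$ let $S_c=\sum_i\beta(a_i',V_2)+\sum_i\beta(V_1,b_i')$. This is a finite sum of compact subgroups, so a closed subgroup of $W_0$. By equivariance $S_{gc}=gS_c$. For $g\in P$ we have $gN_j=N_j$, so $J(S_{gc})=J(S_c)$ by Lemma 1(a). As $P$ is transitive on $e+E'$,
$$J(S_c)=J(S_e)\quad\text{for all }c\in e+E'.\tag{1}$$

**Step 5: $J(S_e)$ is cofinite.** This is the differentiation argument. Let $H'\le G$ be the open subgroup acting trivially on $E/E'$. By Lemma 4(b), applied in $W_0$, the set $H'w$ is open in $W_0$, so $H'w\supseteq w+N_{j_0}$ for some $j_0$. Let $j\ge j_0$ and $\delta\in N_j\setminus N_{j+1}$. There is $g\in H'$ with $gw=w+\delta$. Write $ge=(a+\alpha,b+\gamma)$ with $(\alpha,\gamma)\in E'$. Then $w+\delta=g\mu(e)=\mu(ge)=\sum_i\beta(a_i+\alpha_i,b_i+\gamma_i)$. Subtracting $w=\sum_i\beta(a_i,b_i)$ gives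
$$\delta=\sum_i\beta(a_i+\alpha_i,\gamma_i)+\sum_i\beta(\alpha_i,b_i)\in S_c,\qquad c=(a+\alpha,b).\tag{2}$$
Since $E'$ is a product, $(\alpha,0)\in E'$, so $c\in e+E'$. As $\delta\in (S_c\cap N_j)\setminus N_{j+1}$, we get $j\in J(S_c)=J(S_e)$ by (1).

**Step 6: conclude, by passing from an open subgroup to all of $W_0$.** By Lemma 1(b), $S_e$ is open in $W_0$. The subgroup generated by the values of $\beta$ is dense, so finitely many finite sums of values $\beta(x,y)$ represent the finite group $W_0/S_e$. Let $A$ consist of the $a_i$ and all $x$ occurring in these sums, and let $B=\{b_1,\dots,b_r\}$. Then $W_0=\sum_{a\in A}\beta(a,V_2)+\sum_{b\in B}\beta(V_1,b)$. $\square$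

## 6. Finite rings, and nil rings with a multilinear identity

A ring is *nil* if each of its elements is nilpotent. If $K_1,K_2$ are nilpotent ideals, so is $K_1+K_2$. So a finite ring $A$ has a largest nilpotent ideal $N(A)$, and $N(A/N(A))=0$, since an ideal that is nilpotent modulo a nilpotent ideal is nilpotent.

**Lemma 7.** Let $A$ be a finite ring.
(a) $A/N(A)$ is a finite product of matrix rings over finite fields (possibly $0$).
(b) If $A$ is nil, then $A$ is nilpotent.

*Proof.* (a) We may assume $N(A)=0$. Let $m\ge1$ with $mA=0$ and let $A^1=\mathbb Z/m\oplus A$ be the finite unital ring obtained by adjoining an identity. Its Jacobson radical $\mathfrak r$ is nilpotent, so $\mathfrak r\cap A$ is a nilpotent ideal of $A$, hence $0$. So $A$ is isomorphic to its image in $A^1/\mathfrak r$, which is an ideal there because $A$ is an ideal of $A^1$. By the Wedderburn–Artin theorem and Wedderburn's theorem on finite division rings, $A^1/\mathfrak r$ is a finite product of matrix rings over finite fields. These factors are simple unital rings, so the ideals of the product are subproducts.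

(b) $A/N(A)$ is nil. By (a) it is $0$ or contains a nonzero idempotent, and the latter is impossible in a nil ring. $\square$

For infinite nil rings one needs an identity. The next lemma goes under the names of Levitzki, Kaplansky and Amitsur; we prove it in full.

**Lemma 8.** Let $T\ne0$ be a nil ring satisfying an identity $f=\sum_{\sigma\in S_d}\alpha_\sigma x_{\sigma1}\cdots x_{\sigma d}=0$ with $\alpha_\sigma\in\mathbb Z$, $\alpha_{\mathrm{id}}=1$. Then $T$ has a nonzero nilpotent ideal.

*Proof.* Induction on $d$. If $d=1$, the identity says $T=0$, which is excluded. Let $d\ge2$ and suppose that $T\ne0$ has no nonzero nilpotent ideal.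

**Step 1: there are no nonzero nilpotent right ideals either.** If $X$ is a nilpotent right ideal, then $X+TX$ is an ideal. Since $XT\subseteq X$, we have $X\cdot TX\subseteq XX$ and $TX\cdot TX\subseteq TXX$, so by induction $(X+TX)^n\subseteq X^n+TX^n$. So $X+TX$ is nilpotent, hence $0$, and $X=0$.

**Step 2: lower the degree on a right ideal $\rho=aT$.** Since $T$ is nil and nonzero, there is $a\ne0$ with $a^2=0$: take the last nonzero power of a nonzero element. Let $\rho=aT$, a right ideal and a subring. Write $f=g(x_1,\dots,x_{d-1})x_d+h$, where in the monomials of $h$ the variable $x_d$ is not last; $g$ has coefficient $1$ at $x_1\cdots x_{d-1}$. Substitute $x_i=au_i$ $(i<d)$ and $x_d=va$. In each monomial of $h$ the factor $va$ is followed by some $au_i$, and $va\cdot au_i=0$; so $h$ becomes $0$. Hence $z:=g(au_1,\dots,au_{d-1})\in aT$ satisfies $zva=0$ for all $v\in T$, that is, $zTa=0$.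

Now $TzT\subseteq TaT$ as $z\in aT$, and $(TzT)(TaT)\subseteq T(zTa)T=0$. So $(TzT)^2=0$, and the ideal $TzT$ is $0$. The ideal $(z)$ generated by $z$ satisfies $(z)^3\subseteq T(z)T\subseteq TzT=0$, so $z=0$. As the $u_i$ were arbitrary, $\rho$ is a nil ring satisfying $g=0$, an identity of degree $d-1$ of the same kind.

**Step 3: use the induction hypothesis to show $\rho^2=0$.** Let $Z=\{z\in\rho:z\rho=0\}$, an ideal of $\rho$. Suppose $\rho\ne Z$. By induction $\rho/Z$ has a nonzero nilpotent ideal $K/Z$, say $K^m\subseteq Z$. Then $K^{m+1}\subseteq K^m\rho\subseteq Z\rho=0$. Now $K\rho\subseteq K$ is nilpotent, and it is a right ideal of $T$ since $\rho T\subseteq\rho$. By Step 1, $K\rho=0$, that is, $K\subseteq Z$, a contradiction. Hence $\rho=Z$ and $\rho^2=0$.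

**Step 4: contradiction, by showing $a=0$.** The right ideal $\rho=aT$ is nilpotent, so $aT=0$ by Step 1. But $\{x:xT=0\}$ is an ideal of square $0$, so it is $0$, and $a=0$, a contradiction. $\square$

## 7. Elements that generate nilpotent ideals

**Lemma 9.** Let $T$ be a small $G$-ring.
(a) Every finite subset of $T$ generates a finite subring.
(b) $T$ has finite additive exponent; hence $T=T_{p_1}\oplus\cdots\oplus T_{p_m}$ with $T_p$ closed $G$-invariant ideals which are pro-$p$ and satisfy $T_pT_q=0$ for $p\ne q$.

*Proof.* (a) Let $a$ be a finite tuple and $G_a$ its stabilizer. If $x,y$ are in different $G_a$-orbits, then $(a,x)$ and $(a,y)$ are in different $G$-orbits. So $G_a$ has countably many orbits on $T$. The points fixed by $G_a$ form a closed subring, which is countable, since each such point is a $G_a$-orbit, and compact. By Baire it has an isolated point, so it is discrete, hence finite. It contains $a$.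

(b) By (a) every element has finite additive order, so $T=\bigcup_m\{x:m!\,x=0\}$. By Baire one of these closed subgroups has interior, so it is open and of finite index, and $T$ has finite exponent. So $T$ is the direct sum of finitely many primary components. They are $G$-invariant ideals, closed as kernels of multiplication by prime powers, and pro-$p$ since they have $p$-power exponent. $T_pT_q$ is killed by a power of $p$ and by a power of $q$, so it is $0$ for $p\neq q$. $\square$

To prove (A′) one will find an open ideal that is nil and satisfies a multilinear identity, and one would like to finish with Lemma 8. That lemma yields a nonzero nilpotent ideal, and then one more modulo the first, and so on; nothing bounds the nilpotency classes. This is a real obstruction. Let $A_m$ be the ideal of polynomials without constant term in $\mathbb F_p[x_1,\dots,x_m]/(x_1^p,\dots,x_m^p)$ and let $T=\prod_mA_m$. It is a commutative profinite ring, so it satisfies $x_1x_2-x_2x_1=0$, and $x^p=0$ for every $x\in T$. So every single element generates an ideal with $(x)^p=0$. But $T$ is not nilpotent, since $x_1^{p-1}\cdots x_m^{p-1}\ne0$ in $A_m$. In a small ring,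 Theorem 3 excludes this.

**Proposition 10.** Let $T$ be a small $G$-ring which is pro-$p$, and let $L$ be the set of $x\in T$ generating a nilpotent two-sided ideal $(x)$. Then $L$ is a closed $G$-invariant nilpotent ideal, and $T/L$ has no nonzero nilpotent ideal.

*Proof.* **Step 1: $L$ is closed.** $L$ is a $G$-invariant ideal, since $(x+y)\subseteq(x)+(y)$ and a sum of two nilpotent ideals is nilpotent. We have $L=\bigcup_n L_n$ with $L_n=\{x:(x)^n=0\}$. The ideal $(x)$ is additively generated by the elements $x,\,rx,\,xs,\,rxs$ with $r,s\in T$. So $x\in L_n$ iff all products $y_1\cdots y_n$ vanish whenever each $y_i$ has one of these forms. For fixed parameters $r,s$ this is a closed condition on $x$, so $L_n$ is closed; it is $G$-invariant and increasing in $n$. By Lemma 5 in the small $G$-module $\overline L$, some $L_n$ has an interior point in $\overline L$. So the subgroup $L$ is open, hence closed, in $\overline L$, and $L=\overline L$.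

**Step 2: $L$ is nilpotent, because $L^2$ is controlled by finitely many elements.** Apply Theorem 3 with $V_1=V_2=W=L$ and $\beta$ the multiplication; $L$ is pro-$p$, and $L\oplus L\oplus L$ is small because $L$ is. There are finite $A,B\subseteq L$ with
$$LL\subseteq\sum_{a\in A}aL+\sum_{b\in B}Lb.$$
So $LL$ lies in the ideal of $T$ generated by the finite set $A\cup B\subseteq L$. This is a finite sum of nilpotent ideals $(a)$, $(b)$, hence nilpotent. So $L$ is nilpotent.

**Step 3: nothing nilpotent is left above $L$.** If $K/L$ is a nilpotent ideal of $T/L$, then some power of $K$ lies in the nilpotent ideal $L$, so $K$ is a nilpotent ideal. Each $x\in K$ generates an ideal inside $K$, so $x\in L$. Hence $K=L$. $\square$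

## 8. The largest nilpotent ideal is open: proof of Theorem 1

Let $(R,G)$ be a small profinite ring, with $(I_k)$ from Lemma 3.

**Step 1: define $J$ from the finite quotients.** A surjection $A\to B$ of finite rings maps $N(A)$ onto a nilpotent ideal of $B$, so into $N(B)$. Let $Q_k=(R/I_k)/N(R/I_k)$ and $Q_{-1}=0$. The induced maps $Q_{k+1}\to Q_k$ are surjective and $G$-equivariant. By Lemma 7(a) each $Q_k$ is a finite product of simple unital rings, so the kernels of the maps $Q_k\to Q_l$ $(-1\le l\le k)$ are subproducts and have identities. Put $Q=\varprojlim Q_k$. By compactness $R\to Q$ is onto. Its kernel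
$$J=\{x:x+I_k\in N(R/I_k)\text{ for all }k\}$$
is a closed $G$-invariant ideal.

**Step 2: $J$ is open, because otherwise idempotents give too many fixed points.** This is Example A in general form. For $0\le l\le k$ let $\varepsilon_l^{(k)}\in Q_k$ be the identity of $\ker(Q_k\to Q_{l-1})$ minus the identity of $\ker(Q_k\to Q_l)$. These elements are $G$-fixed, since the kernels are $G$-invariant and an identity is unique.

For $-1\le l\le k$ the image in $Q_k$ of $\ker(Q_{k+1}\to Q_l)$ is $\ker(Q_k\to Q_l)$: lift an element of the latter to $Q_{k+1}$; the lift still maps to $0$ in $Q_l$. Under a surjection of rings, identity maps to identity. Hence $\varepsilon_l^{(k+1)}\mapsto\varepsilon_l^{(k)}$ for $0\le l\le k$. Also $\varepsilon^{(k+1)}_{k+1}$, the identity of $\ker(Q_{k+1}\to Q_k)$, maps to $0$ in $Q_k$. So for every $S\subseteq\omega$ the elements $\sum_{l\le k,\,l\in S}\varepsilon_l^{(k)}$ are compatible and define a $G$-fixed $e_S\in Q$.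

Suppose $Q$ were infinite. Then the set $D$ of $l$ such that $Q_l\to Q_{l-1}$ is not injective would be infinite; for $l\in D$ the identity $\varepsilon_l^{(l)}$ of $\ker(Q_l\to Q_{l-1})$ is nonzero. For distinct $S,S'\subseteq D$ with least difference $l$, the images of $e_S,e_{S'}$ in $Q_l$ differ by $\pm\varepsilon_l^{(l)}\ne0$. So there would be uncountably many $G$-fixed points in $Q$, contradicting that $G$ has countably many orbits on $Q=R/J$. So $Q=R/J$ is finite, equal to $Q_k$ for some $k$, and the closed subgroup $J$ of finite index is open.

**Step 3: $J$ is nil.** Let $x\in J$. By Lemma 9(a) the set $\{x^n:n\ge1\}$ is finite. Choose $k$ with $\{x^n:n\ge1\}\cap I_k\subseteq\{0\}$. As $x+I_k\in N(R/I_k)$ is nilpotent, some $x^n$ lies in $I_k$, so $x^n=0$.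

**Step 4: an open ideal inside $J$ satisfies a multilinear identity.** By Step 3, $J=\bigcup_n\{x\in J:x^n=0\}$ is a countable union of closed sets. By Baire there are $a\in J$, $n\ge1$ and $k$ such that $U:=I_k\subseteq J$ and $(a+u)^n=0$ for all $u\in U$. For $u_1,\dots,u_n\in U$ this gives
$$0=\sum_{S\subseteq\{1,\dots,n\}}(-1)^{n-|S|}\Bigl(a+\sum_{i\in S}u_i\Bigr)^n=\sum_{\sigma\in S_n}u_{\sigma1}\cdots u_{\sigma n}.\tag{3}$$
Indeed, a word of length $n$ in the letters $a,u_1,\dots,u_n$ in which exactly the $u_i$ with $i\in S_0$ occur has total coefficient $\sum_{S\supseteq S_0}(-1)^{n-|S|}$. This is $0$ unless $S_0=\{1,\dots,n\}$, when it is $1$; and then each $u_i$ occurs exactly once and $a$ does not occur. For $n=2$: $(a+u_1+u_2)^2-(a+u_1)^2-(a+u_2)^2+a^2=u_1u_2+u_2u_1$.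

**Step 5: $J$ is nilpotent.** $U$ is a small $G$-ring, as a closed $G$-invariant subring of $R$. Write $U=\bigoplus U_p$, a finite sum, as in Lemma 9(b). Each $U_p$ is a small $G$-ring, pro-$p$, nil, and satisfies (3). Let $L\subseteq U_p$ be as in Proposition 10. Then $U_p/L$ is nil, satisfies the identity (3), whose coefficient at $u_1\cdots u_n$ is $1$, and has no nonzero nilpotent ideal. By Lemma 8, $U_p/L=0$, so $U_p=L$ is nilpotent. As $U_pU_q=0$ for $p\ne q$, $U$ is nilpotent. The finite ring $J/U$ is nil, so nilpotent by Lemma 7(b). Hence some power of $J$ lies in $U$, and $J$ is nilpotent.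

**Step 6: $J$ is the largest nilpotent ideal, and $R/J$ has the stated form.** By Step 2, $R/J=Q_k$ for some $k$, a finite product of matrix rings over finite fields by Lemma 7(a), with no nonzero nilpotent ideal. If $K$ is a nilpotent ideal of $R$, its image in $R/J$ is a nilpotent ideal, hence $0$, so $K\subseteq J$. Finally $J$ is open, so it is a nilpotent subring of finite index. $\square$

## 9. Doubling by the dual space: the ring of Theorem 2

We want a small ring $V\oplus W$ with a product $V\times V\to W$ that does not vanish on any open subgroup. Example C shows that a product of finite pieces fails. The other natural candidate, the most general alternating product, fails as well, and Theorem 3 says why. Let $F=\mathbb F_p$, $V=F^\omega$, $W=\varprojlim\Lambda^2(F^j)$, and $(v,w)(v',w')=(0,v\wedge v')$ on $R=V\oplus W$. If $(R,G)$ were a small profinite ring for some profinite structure on the topological ring $R$ and some $G$, Theorem 3 with $V_1=V_2=W=R$ (that is, all three modules equal to the pro-$p$ module $R$) and $\beta$ the multiplication would give a finite-dimensional $C\subseteq V$ with $W=C\wedge V$. Let $j\ge\dim C+2$ and let $C_j$ be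 the image of $C$ in $F^j$. The map $\Lambda^2(F^j)\to\Lambda^2(F^j/C_j)$ is onto a nonzero space and kills $C_j\wedge F^j$. So $C\wedge V\ne W$, and $R$ is not small for any $G$. Hence $W$ must be thin compared with $V$: finitely many slices $\beta(a,V)$ must fill $W$. The following construction adds one coordinate to $W$ at a time, while $V$ receives a whole dual space.

**Construction.** Fix a prime $p$ and $F=\mathbb F_p$. Let $V_0=F$, $W_0=0$, $\beta_0=0$, and
$$V_{j+1}=V_j\oplus V_j^*,\quad W_{j+1}=W_j\oplus F,\quad \beta_{j+1}\bigl((v,\varphi),(v',\varphi')\bigr)=\bigl(\beta_j(v,v'),\ \varphi'(v)-\varphi(v')\bigr).\tag{4}$$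
Each $\beta_j:V_j\times V_j\to W_j$ is bilinear and alternating, and the $\beta_j$ are compatible with the first-coordinate projections $V_{j+1}\to V_j$ and $W_{j+1}\to W_j$. Identify $W_j=F^j$ and let $V=\varprojlim V_j$, $W=\varprojlim W_j=F^\omega$ with coordinates $t_1,t_2,\dots$, $\beta=\varprojlim\beta_j$. Put $V^{(i)}=\ker(V\to V_i)$, $W^{(i)}=\ker(W\to W_i)$, and
$$R=V\oplus W,\qquad R_j=V_j\oplus W_j,\qquad (v,w)(v',w')=(0,\beta(v,v')).$$

Products of three elements vanish, so the multiplication is associative and $R^3=0$. It is continuous. Clearly $pR=0$, and $x^2=0$ for all $x$ since $\beta$ is alternating. Moreover $R=\varprojlim R_j$ with finite $R_j$ and surjective maps.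

**Small levels.** We have $\dim V_j=2^j$ and $\dim W_j=j$. On $V_1=F\oplus F^*$, with basis $e=(1,0)$, $f=(0,1)$, the form $\beta_1$ is the determinant: $\beta_1(e,f)=1$. On $V_2=V_1\oplus V_1^*$ the first coordinate of $\beta_2$ is $\beta_1$, and the second is the standard symplectic form of $V_1\oplus V_1^*$.

**A single slice can fill $W$.** In agreement with Theorem 3, if $v\in V$ has nonzero image in $V_0$, then $\beta(v,V)=W$. Indeed let $v_i$ be the image of $v$ in $V_i$, let $v_{i+1}=(v_i,\varphi_i)$, and let $t\in W$. Start with any $v_0'$. Given $v_i'$, choose $\varphi_i'\in V_i^*$ with $\varphi'_i(v_i)=t_{i+1}+\varphi_i(v_i')$, possible since $v_i\ne0$, and put $v'_{i+1}=(v_i',\varphi_i')$. The limit $v'$ satisfies $\beta(v,v')=t$.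

**Step 1: the ring is not null-by-finite.** Suppose $S$ is a null subring of finite index. Its closure is null by continuity, closed and of finite index, hence open. So it contains some $V^{(i)}$, and $\beta$ vanishes on $V^{(i)}\times V^{(i)}$. Let $k=i+1$. Choose $0\ne v\in\ker(V_k\to V_i)\cong V_i^*$, which is nonzero since $V_i\ne0$, and $\varphi\in V_k^*$ with $\varphi(v)\ne0$. Then $(v,0)$ and $(0,\varphi)$ in $V_{k+1}=V_k\oplus V_k^*$ lie in $\ker(V_{k+1}\to V_i)$, so they lift to elements of $V^{(i)}$. The last coordinate of $\beta_{k+1}((v,0),(0,\varphi))$ is $\varphi(v)\ne0$, a contradiction.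

**Step 2: choose the group.** The elements of $W$ must be moved, since otherwise each of them would be an orbit. We let $W$ be moved by the triangular group $H$ of Example B. Let $G$ be the set of all pairs $\sigma=(g,h)$ with $g$ a linear homeomorphism of $V$ such that $gV^{(i)}=V^{(i)}$ for all $i$, $h\in H$, and
$$h\beta(v,v')=\beta(gv,gv')\quad\text{for all }v,v'\in V,$$
acting by $\sigma(v,w)=(gv,hw)$. This is a group, and it acts by ring automorphisms, since $\sigma((v,w)(v',w'))=(0,h\beta(v,v'))=(0,\beta(gv,gv'))$. It preserves $V^{(i)}\oplus W^{(i)}=\ker(R\to R_i)$, so $G\subseteq\mathrm{Aut}^*(R)$.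

It is closed: $\sigma\in\mathrm{Aut}^*(R)$ lies in $G$ iff for every $j$ the induced permutation of $R_j$ has the form $g_j\times h_j$ with $g_j\in GL(V_j)$, $h_j$ induced by an element of $H$, and $h_j\beta_j=\beta_j(g_j,g_j)$. The "only if" is clear. For "if", the $g_j$ and $h_j$ are compatible, as the induced permutations are. So $g=\varprojlim g_j$ is a linear homeomorphism preserving all $V^{(i)}$, $h=\varprojlim h_j$ has triangular form and lies in $H$, and $h\beta=\beta(g,g)$ in the limit. For each $j$ the condition depends only on the permutation of the finite set $R_j$, so $G$ is an intersection of clopen sets.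

**Step 3: partial data extend to elements of $G$.** This is the heart of the construction. We lift $g_i$ to $g_{i+1}$ by adding to the $V_i^*$-component a functional depending linearly on $v$, that is, a bilinear form $B$ on $V_i$. Because the *whole* dual $V_i^*$ is present, $B$ is arbitrary. Compatibility with $h$ prescribes only the alternating part of $B$, and the prescribed vectors determine only some rows of $B$.

**Lemma 11.** Let $v_1,\dots,v_n,v_1',\dots,v_n'\in V$ be such that $v_a,v_a'$ have the same image in $V_j$ for each $a$, and the images of $v_1,\dots,v_n$ in $V_j$ are linearly independent. Let $h\in H^{(j)}$ with $h\beta(v_a,v_b)=\beta(v_a',v_b')$ for all $a,b$. Then there is $(g,h)\in G$ with $gv_a=v_a'$ for all $a$.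

*Proof.* We construct compatible $g_i\in GL(V_i)$ for $i\ge j$ with $h_i\beta_i=\beta_i(g_i,g_i)$ and with $g_i$ sending the image of $v_a$ to that of $v_a'$. Start with $g_j=\mathrm{id}$, which is allowed since $h_j=\mathrm{id}$ and $v_a,v'_a$ agree in $V_j$. On levels below $j$ also use the identity.

Given $g_i$, write the images of $v_a,v_a'$ in $V_{i+1}$ as $(x_a,\varphi_a)$ and $(g_ix_a,\varphi_a')$. The $x_a$ are linearly independent, since their images in $V_j$ are. Let $\lambda=\lambda_{i+1}$ be the functional belonging to $h$. For a bilinear form $B$ on $V_i$ put
$$g_{i+1}(v,\varphi)=\bigl(g_iv,\ (\varphi+B(v,\cdot))\circ g_i^{-1}\bigr).\tag{5}$$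
This is linear, lifts $g_i$, and is invertible: if the value is $0$, then $v=0$ and then $\varphi=0$. The last coordinate of $\beta_{i+1}(g_{i+1}(v,\varphi),g_{i+1}(v',\varphi'))$ is
$$(\varphi'+B(v',\cdot))(v)-(\varphi+B(v,\cdot))(v')=\varphi'(v)-\varphi(v')+B(v',v)-B(v,v').$$
That of $h_{i+1}\beta_{i+1}((v,\varphi),(v',\varphi'))$ is $\varphi'(v)-\varphi(v')+\lambda(\beta_i(v,v'))$. The other coordinates agree since $h_i\beta_i=\beta_i(g_i,g_i)$. So $h_{i+1}\beta_{i+1}=\beta_{i+1}(g_{i+1},g_{i+1})$ iff
$$B(v',v)-B(v,v')=\lambda(\beta_i(v,v'))\quad\text{for all }v,v'\in V_i.\tag{6}$$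
And $g_{i+1}$ maps $(x_a,\varphi_a)$ to $(g_ix_a,\varphi_a')$ iff
$$B(x_a,\cdot)=\psi_a:=\varphi_a'\circ g_i-\varphi_a.\tag{7}$$

The two requirements overlap on pairs $(x_a,x_b)$, and there the hypothesis makes them consistent. The $(i+1)$-st coordinate of $h\beta(v_a,v_b)=\beta(v_a',v_b')$ reads
$$\varphi_b(x_a)-\varphi_a(x_b)+\lambda(\beta_i(x_a,x_b))=\varphi_b'(g_ix_a)-\varphi_a'(g_ix_b),$$
that is,
$$\psi_b(x_a)-\psi_a(x_b)=\lambda(\beta_i(x_a,x_b)).\tag{8}$$

Now extend $x_1,\dots,x_n$ to a basis $x_1,\dots,x_d$ of $V_i$ and define $B$ on it as follows.

- For $a\le n$: $B(x_a,\cdot)=\psi_a$.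
- For $a\le n<c$: $B(x_c,x_a)=B(x_a,x_c)+\lambda(\beta_i(x_a,x_c))$.
- For $n<c\le c'$: $B(x_c,x_{c'})=0$.
- For $n<c<c'$: $B(x_{c'},x_c)=\lambda(\beta_i(x_c,x_{c'}))$.

Then (7) holds. Both sides of (6) are alternating bilinear forms in $(v,v')$, so it suffices to check (6) for $(v,v')=(x_a,x_b)$ with $a<b$. If $b\le n$, the left side is $\psi_b(x_a)-\psi_a(x_b)$ and (6) is (8). If $a\le n<b$, it is the second line of the definition. If $n<a<b$, the left side is $\lambda(\beta_i(x_a,x_b))-0$. So (6) holds, and $g_{i+1}$ is constructed.

The limit $g=\varprojlim g_i$ is a linear homeomorphism with $gV^{(i)}=V^{(i)}$ for all $i$, and $h\beta=\beta(g,g)$. So $(g,h)\in G$, and $gv_a=v_a'$. $\square$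

Here is the smallest instance of (5). Take $j=1$, no prescribed vectors, $i=1$, $\lambda_2(t_1)=\ell t_1$. Then (6) asks for a form on $V_1$ with $B(f,e)-B(e,f)=\ell$; the recipe gives $B(f,e)=\ell$ and $0$ on the other pairs of basis vectors. So, with $e^*\in V_1^*$ the first dual basis vector, $g_2(f,0)=(f,\ell e^*)$ and $g_2(e,0)=(e,0)$. Check: $\beta_2((e,0),(f,\ell e^*))=(1,\ell)=h_2(1,0)=h_2\beta_2((e,0),(f,0))$.

**Step 4: $(R,G)$ is small, since countably much data determines an orbit.** To $((v_a,w_a))_{a\le n}\in R^n$ assign:

- the index set of the lexicographically first maximal linearly independent subtuple $(v_{a_1},\dots,v_{a_m})$ of $(v_a)$, with the coefficients expressing the other $v_a$ through it;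
- the least $j$ such that its images in $V_j$ are linearly independent, which exists because only finitely many nontrivial linear combinations have to be nonzero in $V_j$;
- these images in $V_j$;
- the $H^{(j)}$-orbit of the finite tuple consisting of all $\beta(v_{a_k},v_{a_l})$ $(k<l)$ and all $w_a$.

By Lemma 2 there are countably many possibilities. Suppose $((v_a,w_a))$ and $((v_a',w_a'))$ have the same data. There is $h\in H^{(j)}$ with $h\beta(v_{a_k},v_{a_l})=\beta(v'_{a_k},v'_{a_l})$ for all $k<l$ and $hw_a=w_a'$ for all $a$. Since $\beta$ is alternating and $h$ is linear, the first equation holds for all $k,l$. By Lemma 11, applied to $(v_{a_k})$ and $(v'_{a_k})$, there is $(g,h)\in G$ with $gv_{a_k}=v'_{a_k}$ for all $k$. By linearity, and since the coefficients agree, $gv_a=v_a'$ for all $a$. So $(g,h)$ maps the first tuple to the second. Hence $G$ has countably many orbits on $R^n$ for every $n$.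

Thus $(R,G)$ is a small profinite ring with $pR=0$, $R^3=0$ and $x^2=0$ for all $x$. It is nilpotent, in particular nilpotent-by-finite, and by Step 1 it is not null-by-finite. This proves Theorem 2, for every prime $p$, and so (B′) is false. $\square$
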